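# The strength of the spherical embedding of a dual thin $Q$-polynomial scheme

## 1. Antipodal sets with at most four inner products

Let $S=S^{m-1}\subset\mathbb R^m$ be the unit sphere with its normalized surface measure, $m\ge 2$. Polynomials have complex coefficients. Let $\sigma$ be the distribution of $\xi\cdot\eta$ when $\eta$ is uniform on $S$. It does not depend on $\xi\in S$, it is symmetric about $0$, and it has a density proportional to $(1-s^2)^{(m-3)/2}$ on $(-1,1)$. So $\int p\,d\sigma>0$ for every polynomial $p\not\equiv0$ that is nonnegative on $[-1,1]$. Its even moments are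
$$\int s^{2j}d\sigma=\frac{1\cdot3\cdots(2j-1)}{m(m+2)\cdots(m+2j-2)} .$$

**Definition (spherical design).** A nonempty finite set $\Omega\subset S$ is a *spherical $t$-design* if every polynomial of degree at most $t$ has the same average over $\Omega$ as over $S$. The *strength* $t(\Omega)$ is the largest such $t$.

On the circle ($m=2$), the regular $n$-gon has strength $n-1$. Indeed, polynomials of degree at most $t$ restrict to combinations of $e^{ik\theta}$ with $|k|\le t$, and the average of $e^{ik\theta}$ over the $n$-gon (with a vertex at angle $0$) is $0$ unless $n\mid k$, when it is $1$.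

A spherical $7$-design always satisfies $|\Omega|\ge2\binom{m+2}3$ (we prove this in Section 10), and it is called *tight* if equality holds.

Here is a case in which one can say everything.

**Proposition 1.** Let $m\ge3$, let $\Omega\subset S^{m-1}$ be a nonempty finite set with $\Omega=-\Omega$, and suppose that at most four numbers occur as inner products of two distinct points of $\Omega$. Then $t(\Omega)\le7$, and if $t(\Omega)=7$, then $\Omega$ is a tight $7$-design.

*Proof.* One of the inner products is $-1$. Let $B\subset(-1,1)$ be the set of the others, so $|B|\le3$. The polynomial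
$$p(s)=(1-s^2)\prod_{\beta\in B}(s-\beta)^2$$
is nonnegative on $[-1,1]$ and vanishes at $x\cdot y$ for all $x,y\in\Omega$. Fix $x\in\Omega$. The polynomial $\eta\mapsto p(x\cdot\eta)$ has average $0$ over $\Omega$ and average $\int p\,d\sigma>0$ over $S$. Hence $t(\Omega)<\deg p=2+2|B|\le8$.

Now let $t(\Omega)=7$. Then $2+2|B|>7$, so $|B|=3$. As $\Omega=-\Omega$, we have $B=-B$, so $B=\{0,\zeta,-\zeta\}$ with $0<\zeta<1$. Write $\Omega=Y\sqcup(-Y)$, and for $\eta\in Y$ let
$$F_\eta(\xi)=(\eta\cdot\xi)\big((\eta\cdot\xi)^2-\zeta^2|\xi|^2\big),$$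
a form of degree $3$ in $\xi$. If $\eta'\in Y$ and $\eta'\ne\eta$, then $\eta\cdot\eta'\in\{0,\pm\zeta\}$ and $F_\eta(\eta')=0$, while $F_\eta(\eta)=1-\zeta^2\ne0$. So the $F_\eta$ are linearly independent in the space of cubic forms, whose dimension is $\binom{m+2}3$. Hence $|\Omega|=2|Y|\le2\binom{m+2}3$. The lower bound for $7$-designs gives equality. $\square$

The argument with $p$ has a cruder version without antipodality. If $d$ numbers occur as inner products of distinct points, then $(1-s)\prod_\beta(s-\beta)^2$, over these $d$ numbers, shows that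
$$t(\Omega)\le 2d .\tag{1}$$

To test examples by hand we need a criterion.

**Lemma 2 (moment criterion).** $\Omega$ is a $t$-design if and only if $|\Omega|^{-2}\sum_{w,y\in\Omega}(w\cdot y)^j=\int s^jd\sigma$ for $0\le j\le t$.

*Proof.* Let $a$ be the average of $w^{\otimes j}$ over $w\in\Omega$ and $b=\int_S\eta^{\otimes j}$. Since $w^{\otimes j}\cdot y^{\otimes j}=(w\cdot y)^j$, we have $a\cdot a=|\Omega|^{-2}\sum(w\cdot y)^j$ and $a\cdot b=b\cdot b=\int s^jd\sigma$. So $|a-b|^2=|\Omega|^{-2}\sum(w\cdot y)^j-\int s^jd\sigma$. The entries of $a$ and $b$ are the averages over $\Omega$ and $S$ of the monomials of degree $j$. $\square$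

**Example (roots of $E_8$).** The $240$ roots are the $112$ vectors $\pm e_i\pm e_j$ with $i<j$ and the $128$ vectors $\frac12(\pm1,\dots,\pm1)$ with an even number of minus signs. All have squared length $2$. For $x=e_1+e_2$, the roots with inner product $1$ with $x$ are $e_1\pm e_j,\ e_2\pm e_j$ ($j\ge3$), which are $24$, and the half-integral ones beginning $(\frac12,\frac12,\dots)$, which are $32$: together $56$. For $x=\frac12(1,\dots,1)$ they are the $28$ vectors $e_i+e_j$ and the $28$ half-integral ones with two minus signs: again $56$. Coordinate permutations and even sign changes reduce every root to one of these two (for $\pm e_i\pm e_j$ use a third coordinate to adjust the parity of the sign changes). So, after normalizing, the inner products from any root are $\pm1$ (once each), $\pm\frac12$ ($56$ times each) and $0$ ($126$ times). The odd moments vanish. The sums of the second, fourth and sixth powers are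
$$2+\tfrac{112}{4}=30=\tfrac{240}{8},\qquad 2+\tfrac{112}{16}=9=\tfrac{240\cdot3}{8\cdot10},\qquad 2+\tfrac{112}{64}=\tfrac{15}4=\tfrac{240\cdot15}{8\cdot10\cdot12}.$$
So this is a $7$-design in $S^7$, and $240=2\binom{10}3$: it is tight.

What changes if the set is not known to be antipodal and the number of inner products is not bounded? The bound (1) points the wrong way: it says that large strength forces many inner products, and it gives no upper bound for their number. One needs a hypothesis of another kind. We now describe one that is algebraic.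

## 2. $Q$-polynomial schemes, spherical embeddings, dual thin modules

Let $(X,\mathcal R)$ be a symmetric association scheme with $d\ge1$ classes. Its adjacency matrices $A_0=I,A_1,\dots,A_d$ are nonzero symmetric $0/1$ matrices with sum the all-ones matrix $J$, and their span is closed under multiplication. This span is a commutative algebra. It has a basis of primitive idempotents $E_0=|X|^{-1}J,E_1,\dots,E_d$, which are real symmetric matrices with $E_iE_j=\delta_{ij}E_i$ and $\sum E_i=I$. The row sums of $A_i$ are constant; write $k_i>0$ for them.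

**Definition ($Q$-polynomial).** The scheme is *$Q$-polynomial* with respect to this ordering of the idempotents if, for each $i$, $E_i$ is a polynomial of degree exactly $i$ in $E_1$ for the entrywise product $\circ$.

**Definition (spherical embedding).** Let $m=\operatorname{rank}E_1$. The matrix $|X|m^{-1}E_1$ is a real Gram matrix with diagonal entries $1$, so there are unit vectors $\xi_x\in\mathbb R^m$ with $\xi_x\cdot\xi_y=|X|m^{-1}(E_1)_{x,y}$. The set $\tilde X=\{\xi_x:x\in X\}\subset S^{m-1}$ is the *spherical embedding*. It is unique up to orthogonal transformation.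

**Definition (Terwilliger algebra).** Fix $x\in X$. Let $E_i^*=E_i^*(x)$ be the diagonal matrix with $(E_i^*)_{y,y}=(A_i)_{x,y}$. The *Terwilliger algebra* $T(x)\subset\mathbb C^{X\times X}$ is generated by all $A_i$ and all $E_i^*$. It is semisimple.

**Definition (dual endpoint, dual thin).** The *dual endpoint* of an irreducible $T(x)$-module $W$ is $\min\{i:E_iW\ne0\}$. The module is *dual thin* if $\dim E_iW\le1$ for all $i$. The algebra $T(x)$ is dual thin if all its irreducible modules are, and the scheme is dual thin if $T(x)$ is dual thin for every $x\in X$.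

A fact to recall: $T(x)$ is semisimple and acts faithfully on $V=\mathbb C^X$, so every irreducible module is isomorphic to a submodule of $V$. If a submodule $V''\subset V$ is a sum of submodules $W_j$, then every irreducible submodule of $V''$ is isomorphic to a submodule of some $W_j$. (By semisimplicity $V''$ embeds in $\bigoplus W_j$, and some projection to $W_j$ is nonzero, hence injective, on the irreducible submodule.) So if each $W_j$ satisfies $\dim E_iW_j\le1$ for all $i$, then every irreducible submodule of $V''$ is dual thin.

**Example (the cube).** Let $X=\{\pm1\}^3$ and $\xi_y=y/\sqrt3$, with relations given by the value of $z=\xi_x\cdot\xi_y\in\{1,\frac13,-\frac13,-1\}$. Let $E_k$ be the projection onto the span of the products of $k$ distinct coordinates. Its entries are $\frac18e_k(x_1y_1,x_2y_2,x_3y_3)$ with $e_k$ the elementary symmetric polynomial, and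
$$e_0=1,\quad e_1=3z,\quad e_2=\tfrac12(9z^2-3),\quad e_3=\tfrac12(9z^3-7z).$$
(For the last, expand $(s_1+s_2+s_3)^3=7e_1+6e_3$ for signs $s_i$.) So $E_0,\dots,E_3$ are four independent matrices in the span of the four $A_i$. The two spans agree, the span is closed under multiplication, and we have a $Q$-polynomial scheme with $d=3$, $m=3$, embedded as the vertices of a cube. Its strength is $3$: odd moments vanish, the second is $\frac18(2+\frac69)=\frac13$, and the fourth is $\frac18(2+\frac6{81})=\frac7{27}\ne\frac15$.

Take $x=(1,1,1)$, so $z=\frac13(y_1+y_2+y_3)$ as a function of $y$. The functions $1,e_1(y),e_2(y),e_3(y)$ span a module with each $\dim E_iW=1$. For $w=y_1-y_2$ we get $zw=\frac13y_3(y_1-y_2)$ and $z^2w=\frac19w$. By symmetry and linearity, for every $w=\sum v_iy_i$ with $\sum v_i=0$, the span of $w\in E_1V$ and $zw\in E_2V$ is a module. Two orthogonal choices of $w$ give, with the first module, $4+2+2=8=|X|$ dimensions. So the cube is dual thin at $x$, hence, by the symmetry of the cube, at all points. The modules of the second kind have dual endpoint $1$.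

Lansdown, Martin, Munemasa, Suda and Tanaka, "On the spherical design properties of a $P$- and $Q$-polynomial association scheme", arXiv:2608.27082 (2026), is the source of the following conjecture.

**Conjecture.** Assume that $(X,\mathcal R)$ is $Q$-polynomial and dual thin, $d\ge3$ and $m\ge3$. Then $t(\tilde X)\le7$, and if $t(\tilde X)=7$, then $\tilde X$ is a tight spherical $7$-design.

It is true. We shall prove the following statements.

**Theorem A.** Let $(X,\mathcal R)$ be $Q$-polynomial with $d\ge1$ and $m\ge3$. Assume that for some $x\in X$ every irreducible $T(x)$-submodule of $\mathbb C^X$ with dual endpoint at most $3$ is dual thin. Then: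

1. $t(\tilde X)\le7$;
2. $t(\tilde X)\ne6$;
3. if $t(\tilde X)=7$, then $d=4$ and $\tilde X$ is a tight spherical $7$-design.

In particular the conjecture holds.

**Theorem B.** Let $m\ge3$ and let $\Omega\subset S^{m-1}$ be a tight spherical $7$-design. With the relations given by inner products, $\Omega$ is a $Q$-polynomial scheme with $d=4$, its spherical embedding with respect to $E_1$ is $\Omega$, its strength is exactly $7$, and it is dual thin.

**Corollary C.** For dual thin $Q$-polynomial schemes with $m\ge3$: $t(\tilde X)\ge6\iff t(\tilde X)=7\iff\tilde X$ is a tight spherical $7$-design, and then $d=4$.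

Two comments. By (1), if $d\le3$, then $t(\tilde X)\le6$, and the conjecture is immediate without dual thinness. And $m\ge3$ is needed. The $n$-gon is a $Q$-polynomial scheme with $m=2$: here $E_kV$ is spanned by $e^{\pm ik\theta}$, and the entries of $E_k$ are a constant times $\cos k\theta$, a polynomial of degree $k$ in $\cos\theta$. With $x$ at angle $0$, the algebra generated by the $E_k$ and multiplication by $\cos\theta$, which is $T(x)$, preserves the even functions and the odd functions of $\theta$, and each $E_kV$ meets each of these in dimension at most $1$. So the $n$-gon is dual thin, but its strength is $n-1\ge8$ for $n\ge9$.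

In view of Proposition 1, Theorem A asks us to extract two things from dual thinness when $t(\tilde X)=7$: that $\tilde X$ is antipodal, and that $d\le4$.

## 3. Polynomial functions and the spaces $E_kV$

Regard elements of $V=\mathbb C^X$ as functions on $X$, with $\langle f,g\rangle_X=|X|^{-1}\sum_yf(y)\overline{g(y)}$. For functions on $S$ let $\langle f,g\rangle_S=\int_Sf\bar g$. For a polynomial $f$ on $\mathbb R^m$, let $f|_X$ be the function $y\mapsto f(\xi_y)$. Let $\mathrm{Pol}_k\subset V$ be the space of all $f|_X$ with $\deg f\le k$, let $\mathrm{Pol}_{-1}=0$, and put $E_{-1}=E_{d+1}=0$.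

**The values of $E_1$.** For $j\le d$, the independent matrices $E_0,\dots,E_j$ lie in the span of the $j+1$ matrices $E_1^{\circ0}=J,E_1^{\circ1},\dots,E_1^{\circ j}$. So the two families have the same span, and $E_1^{\circ0},\dots,E_1^{\circ d}$ are independent. Hence $E_1$ takes at least $d+1$ distinct values. It is constant on each of the $d+1$ relations, so if $z_i$ is the value of $\xi_x\cdot\xi_y$ on $R_i$, then $z_0=1$ and $z_0,\dots,z_d$ are distinct. In particular $x\mapsto\xi_x$ is injective, so averages over $X$ and over $\tilde X$ agree.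

**Lemma 3.** $\mathrm{Pol}_k=E_0V+\dots+E_kV$ for $0\le k\le d$. So $\mathrm{Pol}_d=V$, and $E_kV$ is the orthogonal complement of $\mathrm{Pol}_{k-1}$ in $\mathrm{Pol}_k$.

*Proof.* Let $M$ be the real matrix with rows $\xi_y^{\otimes j}$. The matrix $MM^{\mathsf T}=((\xi_w\cdot\xi_y)^j)$ is a nonzero multiple of $E_1^{\circ j}$ and has the same column space as $M$, namely the restrictions to $X$ of the forms of degree $j$. So $\mathrm{Pol}_k$ is the sum of the column spaces of $E_1^{\circ0},\dots,E_1^{\circ k}$. Each $E_1^{\circ j}$ with $j\le k$ is in $\operatorname{span}(E_0,\dots,E_k)$, which gives $\subset$; each $E_j$ with $j\le k$ is in $\operatorname{span}(E_1^{\circ0},\dots,E_1^{\circ k})$, which gives $\supset$. The rest follows because the $E_iV$ are mutually orthogonal with sum $V$. $\square$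

Let $\ell$ be a real linear function on $\mathbb R^m$. Multiplication by $\ell|_X$ is self-adjoint on $V$ and maps $\mathrm{Pol}_k$ into $\mathrm{Pol}_{k+1}$. If $f\in E_kV$, $g\in E_jV$ and $j\le k-2$, then $\ell g\in\mathrm{Pol}_{k-1}$, so $\langle\ell f,g\rangle_X=\langle f,\ell g\rangle_X=0$. Hence
$$\ell\cdot E_kV\subset E_{k-1}V+E_kV+E_{k+1}V.\tag{2}$$

Let $\mathrm{Harm}_k(\mathbb R^n)$ be the space of homogeneous harmonic polynomials of degree $k$ on $\mathbb R^n$, $n\ge2$; it is nonzero, since it contains $(u_1+iu_2)^k$. We recall the textbook facts: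

- (H1) Every form of degree $k$ is uniquely $\sum_i|u|^{2i}F_{k-2i}$ with $F_l\in\mathrm{Harm}_l$. So on the unit sphere every polynomial of degree $\le k$ is a sum of harmonics of degrees $\le k$.
- (H2) Harmonics of different degrees are orthogonal on the sphere, and a harmonic form that vanishes on the sphere is $0$. In particular the constant $F_0$ in (H1), for $k$ even, is the average of the form over the unit sphere.
- (H3) If $(f_j)$ is an orthonormal basis of $\mathrm{Harm}_k(\mathbb R^m)$ for $\langle\,,\rangle_S$, then $\sum_jf_j(\xi)\overline{f_j(\eta)}=Z_k(\xi\cdot\eta)$ on $S$, for a real polynomial $Z_k$ of degree exactly $k$ with $Z_k(-s)=(-1)^kZ_k(s)$ and $Z_k(1)=\dim\mathrm{Harm}_k(\mathbb R^m)$. For $f\in\mathrm{Harm}_k(\mathbb R^m)$ we have $f(\xi)=\int_Sf(\eta)Z_k(\xi\cdot\eta)\,d\eta$. Hence $\int_SZ_i(\xi\cdot\eta)Z_j(\eta\cdot\theta)\,d\eta=\delta_{ij}Z_i(\xi\cdot\theta)$.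

**Lemma 4.** Let $m\ge3$, let $\tilde X$ be a $t$-design, $k\ge0$ and $2k-1\le t$. Then $k\le d$ and $\mathrm{Harm}_k(\mathbb R^m)|_X=E_kV$. If moreover $2k\le t$, then the restriction $\mathrm{Harm}_k(\mathbb R^m)\to E_kV$ is an isometry from $\langle\,,\rangle_S$ to $\langle\,,\rangle_X$; in particular it is injective.

*Proof.* The case $k=0$ is trivial. Let $k\ge1$, $f\in\mathrm{Harm}_k(\mathbb R^m)$ and $\deg g\le k-1$. The degree of $f\bar g$ is at most $2k-1\le t$, so $\langle f,g\rangle_X=\langle f,g\rangle_S=0$ by (H1) and (H2). Thus $f|_X\perp\mathrm{Pol}_{k-1}$. If $k>d$, then $\mathrm{Pol}_{k-1}=V$ by Lemma 3, so every $f|_X$ would be $0$. This is false for the harmonic form that equals $Z_k(\xi_x\cdot\,)$ on $S$, because $Z_k(1)>0$. So $k\le d$, and $f|_X\in E_kV$. By (H1), $\mathrm{Pol}_k=\mathrm{Pol}_{k-1}+\mathrm{Harm}_k(\mathbb R^m)|_X$. Since $\mathrm{Pol}_k=\mathrm{Pol}_{k-1}\oplus E_kV$, we get $\mathrm{Harm}_k(\mathbb R^m)|_X=E_kV$. If $2k\le t$, then $\langle f,g\rangle_X=\langle f,g\rangle_S$ for $f,g\in\mathrm{Harm}_k(\mathbb R^m)$ by the design property.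 $\square$

## 4. Harmonic polynomials seen from a base point

From now on $m\ge3$, and $x\in X$ is fixed. Let $z=\xi_x\cdot(\,)$ and $U=\xi_x^\perp$, so $\dim U=m-1\ge2$. Let $u$ be the orthogonal projection onto $U$; polynomials on $U$ are regarded as polynomials on $\mathbb R^m$ through $u$. A form in $\mathrm{Harm}_r(U)$ is then also in $\mathrm{Harm}_r(\mathbb R^m)$. Write $z(y)=z(\xi_y)$ and $u(y)=u(\xi_y)$. Let $X_i=\{y:(x,y)\in R_i\}$, the $i$-th *shell*, with $|X_i|=k_i$. On $X_i$ we have $z=z_i$ and $|u|^2=1-z_i^2$.

Let $M^*=\operatorname{span}\{E_i^*\}$. Since the $z_i$ are distinct, Lagrange interpolation shows that $M^*$ is the algebra of polynomials in multiplication by $z$. So $T(x)$ is generated by $E_0,\dots,E_d$ and $z$. These are self-adjoint, so orthogonal complements of submodules of $V$ are submodules.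

Let $G_j^{(r)}$ be the monic orthogonal polynomial of degree $j$ for the measure $(1-z^2)^rd\sigma(z)$. It is real, and it has the parity of $j$ because the measure is symmetric.

**Lemma 5 (branching).** As functions on $S$, and orthogonally for $\langle\,,\rangle_S$,
$$\mathrm{Harm}_k(\mathbb R^m)=\bigoplus_{r=0}^kG^{(r)}_{k-r}(z)\,\mathrm{Harm}_r(U).\tag{3}$$

*Proof.* Let $P_k$ be the space of functions on $S$ given by polynomials of degree $\le k$. By (H1) and (H2), $\mathrm{Harm}_k(\mathbb R^m)|_S$ is the orthogonal complement of $P_{k-1}$ in $P_k$. By (H1) on $U$ and $|u|^2=1-z^2$ on $S$, the space $P_k$ is spanned by the $z^j\mathrm{Harm}_s(U)$ with $j+s\le k$.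

The measure on $S$ disintegrates over $z$ into the uniform measures on the spheres of radius $\sqrt{1-z^2}$ in $U$. So for $h\in\mathrm{Harm}_r(U)$, $h'\in\mathrm{Harm}_s(U)$ and real polynomials $p,q$,
$$\langle p(z)h,q(z)h'\rangle_S=c\int p\,q\,(1-z^2)^{(r+s)/2}d\sigma,$$
where $c$ is the average of $h\overline{h'}$ over the unit sphere of $U$, and $c=0$ if $r\ne s$. Hence $G^{(r)}_{k-r}(z)h\in P_k$ is orthogonal to all $z^jh'$ with $j+s\le k-1$: for $s\ne r$ because $c=0$, for $s=r$ because $j<k-r$. So it lies in $\mathrm{Harm}_k(\mathbb R^m)|_S$. The same formula shows that the summands for different $r$ are orthogonal. Finally $z^{k-r}h-G^{(r)}_{k-r}(z)h\in P_{k-1}$, so $P_k=P_{k-1}+\sum_rG_{k-r}^{(r)}(z)\mathrm{Harm}_r(U)$, and the summands span. $\square$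

**Lemma 6.** For $k\ge0$, $\mathrm{Harm}_k(U)$ is spanned by the polynomials $(a\cdot u)^k$, where $a\in U_{\mathbb C}$ and $a\cdot a=0$ for the bilinear product.

*Proof.* Let $k\ge1$. These polynomials are harmonic, since $\Delta(a\cdot u)^k=k(k-1)(a\cdot a)(a\cdot u)^{k-2}$. On forms of degree $k$ on $U$ use the inner product $[f,g]=f(\partial)\bar g$, where $\bar g$ has the conjugate coefficients. It is positive definite, because distinct monomials are orthogonal and $[u^\alpha,u^\alpha]=\alpha!$. Let $f\in\mathrm{Harm}_k(U)$ be orthogonal to all $(a\cdot u)^k$. We have $(a\cdot\partial)^k\bar f=k!\,\bar f(a)=k!\,\overline{f(\bar a)}$, and $\bar a$ is isotropic when $a$ is. So $f$ vanishes on the cone $u\cdot u=0$ in $U_{\mathbb C}$. The quadratic form $u\cdot u$ has rank $\dim U\ge2$, so it is not a multiple of the square of a linear form, i.e. it is squarefree. By the Nullstellensatz $f=(u\cdot u)g$. Then $[f,f]=g(\partial)\Delta\bar f=0$, so $f=0$. $\square$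

## 5. Shell sums: what moments alone give

For $f\in\mathrm{Harm}_k(U)$, $k\ge1$, consider the shell sums $c_i=\sum_{y\in X_i}f(y)$. If they all vanish for all $f$ in a range of degrees $k$, then every shell with $|z_i|<1$, rescaled, behaves like a design in the sphere of $U$. That would be strong information.

The natural way to get it is by moments. If $\tilde X$ is a $t$-design and $j+k\le t$, then $z^jf$ integrates to $0$ over $S$, by the disintegration, so $\sum_iz_i^jc_i=0$ for $0\le j\le t-k$. Also $c_i=0$ if $|z_i|=1$, since then $u=0$ on $X_i$. Let $q=\#\{i:|z_i|<1\}$. A Vandermonde argument gives $c_i=0$ for all $i$ as soon as $t-k+1\ge q$. For the cube, $t=3$ and $q=2$, so this works for $k\le2$: the shell of three neighbors of $x$ projects to a triangle, which has strength exactly $2$.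

But this stops at $q=t-k+1$. For larger $q$ the linear system has nonzero solutions and yields nothing. As $q\ge d-1$, the method is useful only when $d$ is already bounded in terms of $t$, and a bound for $d$ is what we are after. We need the vanishing of the $c_i$ for all $d$ at once. The way past this point is that two functions lying in orthogonal $T(x)$-modules are orthogonal on each shell separately, because modules are invariant under each $E_i^*$. So the task is to place known harmonic polynomials in orthogonal modules. Dual thinness makes that possible.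

## 6. A dual thin module is generated by one vector

**Lemma 7.** Let $W\subset V$ be an irreducible dual thin $T(x)$-module with dual endpoint $s$, and let $0\ne w\in E_sW$. Then $W=M^*w$; $E_rW=\mathbb C\,E_r(z^{r-s}w)$ for $r\ge s$; $\dim W\le d-s+1$; and $\dim W=\#\{i:E_i^*w\ne0\}$.

*Proof.* Since $zW\subset W=\bigoplus_iE_iW$ and $E_iW=0$ for $i<s$, (2) gives
$$z^jw\in E_sW+\dots+E_{s+j}W .$$
Let $n$ be maximal with $E_{s+j}z^jw\ne0$ for all $0\le j\le n$; as $E_{d+1}=0$, we have $s+n\le d$. Each $z^jw$ with $j\le n$ has a nonzero component in $E_{s+j}W$, and $w,\dots,z^{j-1}w$ have none there. So $w,zw,\dots,z^nw$ are independent. They lie in $E_sW\oplus\dots\oplus E_{s+n}W$, whose dimension is at most $n+1$ by dual thinness. So they form a basis of this space. By the choice of $n$, $E_{s+n+1}z^{n+1}w=0$, so $z^{n+1}w$ lies in the space too. Hence the space is invariant under $z$ and all $E_i$. It is a nonzero submodule, so it equals $W$.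

Thus $W=M^*w$ and $\dim W=n+1\le d-s+1$. For $s\le r\le s+n$, $E_rW$ has dimension $1$ and contains $E_rz^{r-s}w\ne0$. For $r>s+n$, $E_rW=0$ and so $E_rz^{r-s}w=0$. Finally, the nonzero vectors among the $E_i^*w$ have disjoint supports and span $M^*w=W$. $\square$

In the cube, $w=y_1-y_2$ generates $\operatorname{span}\{w,zw\}$, of dimension $2$; $w$ is nonzero exactly on the two middle shells, and $2\le d-s+1=3$.

The lemma computes $\dim W$ in two ways: an upper bound from the $E$ side, and a count of shells from the $E^*$ side. We now determine which shells $w$ meets.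

## 7. Orthogonal modules force the shell sums to vanish

Fix an orthogonal decomposition of $V$ into irreducible $T(x)$-modules, and let $V_s$ be the sum of those with dual endpoint $s$. The $V_s$ are mutually orthogonal submodules, and $V=\bigoplus_sV_s$.

**Proposition 8.** Let $m\ge3$, let $\tilde X$ be a $2e$-design with $e\ge1$, and assume that the irreducible $T(x)$-submodules of $V$ of dual endpoint at most $e-1$ are dual thin. Then:

(a) $E_rV_r=\mathrm{Harm}_r(U)|_X$ for $0\le r\le e$.

(b) $\sum_{y\in X_i}f(y)=0$ for all $i$ and all $f\in\mathrm{Harm}_k(U)$, $1\le k\le2e-1$.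

(c) For $1\le r\le e-1$ there is an irreducible module of dual endpoint $r$ in the chosen decomposition, and every such module has dimension $\#\{i:|z_i|<1\}$. Consequently $\#\{i:|z_i|<1\}\le d-r+1$.

*Proof.* By Lemma 4, $e\le d$, and for $r\le e$ restriction is an isometry of $\mathrm{Harm}_r(\mathbb R^m)$ onto $E_rV$.

**Step 1 (part (a)).** The purpose is to match the decomposition of $E_rV$ by modules with the branching formula (3), by induction on $r$. For $r=0$: $E_0V_s=0$ for $s\ge1$, so $E_0V_0=E_0V$ is the space of constants.

Let $1\le r\le e$ and suppose that (a) holds for all $s<r$. Let $s<r$. Then $s\le e-1$, so the summands $W$ of $V_s$ are dual thin, and Lemma 7 gives $E_rW=E_r(z^{r-s}E_sW)$. Summing over $W$ and using the induction hypothesis,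
$$E_rV_s=\{E_r(z^{r-s}v):v\in E_sV_s\}=\{E_r((z^{r-s}h)|_X):h\in\mathrm{Harm}_s(U)\}.$$
The polynomial $z^{r-s}h-G^{(s)}_{r-s}(z)h$ has degree less than $r$, so $E_r$ kills its restriction by Lemma 3. By (3), $G^{(s)}_{r-s}(z)h$ agrees on $S$ with an element of $\mathrm{Harm}_r(\mathbb R^m)$, so its restriction lies in $E_rV$ and is fixed by $E_r$. Hence
$$E_rV_s=\big(G^{(s)}_{r-s}(z)\,\mathrm{Harm}_s(U)\big)|_X\qquad(s<r).$$
Now $E_rV=\bigoplus_{s\le r}E_rV_s$ orthogonally, since $E_rV_s=0$ for $s>r$. So $E_rV_r$ is the orthogonal complement in $E_rV$ of the images of the summands of (3) with $s<r$. As restriction is an isometry of $\mathrm{Harm}_r(\mathbb R^m)$ onto $E_rV$, this complement is the image of the remaining summand, $\mathrm{Harm}_r(U)|_X$.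

**Step 2 (part (b)).** The purpose is to write a function spanning $\mathrm{Harm}_k(U)$ as a product of functions from two orthogonal modules. Write $k=r+r'$ with $0\le r'<r\le e$: if $k=2j-1$ with $1\le j\le e$, take $(r,r')=(j,j-1)$; if $k=2j$ with $1\le j\le e-1$, take $(r,r')=(j+1,j-1)$. Let $a\in U_{\mathbb C}$ with $a\cdot a=0$, and let $h=(a\cdot u)^r$, $h'=(\bar a\cdot u)^{r'}$. Both are harmonic, as in Lemma 6. By (a), $h|_X\in V_r$ and $h'|_X\in V_{r'}$. Since $V_r$ is a module, $E_i^*(h|_X)\in V_r$, which is orthogonal to $V_{r'}$. As $u$ is real on $X$, $\overline{h'}=(a\cdot u)^{r'}$ there, and we get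
$$0=\sum_{y\in X_i}h(y)\overline{h'(y)}=\sum_{y\in X_i}(a\cdot u(y))^k .$$
By Lemma 6 these powers span $\mathrm{Harm}_k(U)$.

**Step 3 (part (c)).** The purpose is to find the shells on which a generator of a module of dual endpoint $r$ is nonzero. Let $1\le r\le e-1$. Restriction is injective on $\mathrm{Harm}_r(U)\subset\mathrm{Harm}_r(\mathbb R^m)$, and $\mathrm{Harm}_r(U)\ne0$ because $\dim U\ge2$. So $E_rV_r\ne0$, and the decomposition contains a module of dual endpoint $r$. Let $W$ be any such module. By (a), a nonzero $w\in E_rW$ has the form $w=h|_X$ with $0\ne h\in\mathrm{Harm}_r(U)$. By (H1) write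
$$h\bar h=\sum_{j=0}^r|u|^{2(r-j)}F_{2j},\qquad F_{2j}\in\mathrm{Harm}_{2j}(U).$$
By (H2), $F_0$ is the average of $|h|^2$ over the unit sphere of $U$, so $F_0>0$. On $X_i$ the function $|u|^2$ is constant, and $2j\le2e-2$, so (b) removes all terms with $j\ge1$:
$$\sum_{y\in X_i}|h(y)|^2=k_i(1-z_i^2)^rF_0 .$$
So $E_i^*w\ne0$ if and only if $|z_i|<1$. Since $W$ is dual thin, Lemma 7 gives $\dim W=\#\{i:|z_i|<1\}$ and $\dim W\le d-r+1$. $\square$

The condition $m\ge3$ enters here: for $m=2$, $U$ is a line and has no nonzero harmonic forms of degree $\ge2$.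

## 8. Strength eight is impossible, and strength six gives antipodality

We prove parts 1 and 2 of Theorem A, with $x$ as in the theorem. Among the $d+1$ distinct values $z_i$, the value $1$ occurs once and $-1$ at most once. So
$$\#\{i:|z_i|<1\}\ge d-1,\quad\text{with equality if and only if } -1 \text{ is one of the } z_i.\tag{4}$$

**Part 1.** The purpose is to contradict (4) when $t(\tilde X)\ge8$. Then $\tilde X$ is an $8$-design, and Proposition 8(c) with $e=4$, $r=3$ (which uses dual endpoints up to $3$) gives $\#\{i:|z_i|<1\}\le d-2$. This contradicts (4).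

**Part 2.** The purpose is to show that a $6$-design is automatically antipodal. Let $t(\tilde X)\ge6$. Proposition 8(c) with $e=3$, $r=2$ gives $\#\{i:|z_i|<1\}\le d-1$. By (4), some $z_i$ equals $-1$. The relation $R_i$ has valency $k_i>0$ at every point, so for every $w\in X$ there is $y$ with $\xi_w\cdot\xi_y=-1$, i.e. $\xi_y=-\xi_w$. Hence
$$t(\tilde X)\ge6\ \Longrightarrow\ \tilde X=-\tilde X.\tag{5}$$
Then every form of odd degree averages to $0$ over $\tilde X$, as it does over $S$. So a $6$-design is a $7$-design, and $t(\tilde X)\ne6$.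

## 9. Strength seven: a Gram operator on $\mathrm{Harm}_4$

Let $t(\tilde X)=7$. By (5), $\tilde X$ is antipodal. To apply Proposition 1 we need $d\le4$.

The natural attempt is to continue the count with $r=3$. Part (a) of Proposition 8 with $e=3$ still gives $E_3V_3=\mathrm{Harm}_3(U)|_X\ne0$. But for $h\in\mathrm{Harm}_3(U)$ the product $h\bar h$ has a component $F_6$ of degree $6$, and (b) reaches only degree $5$. This is the exact point where the count stops, and it has to stop: if (b) held for degree $6$ as well, the argument of (c) would give $\#\{i:|z_i|<1\}\le d-2$, against (4), and no scheme satisfying the hypotheses of Theorem A could have strength $7$. Yet the roots of $E_8$ give such a scheme, by Theorem B.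

So we use what $t=7$ still gives in degree $4$. By Lemma 4 with $k=4$,
$$d\ge4,\qquad \mathrm{Harm}_4(\mathbb R^m)|_X=E_4V,$$
but the restriction need not be an isometry: for that one needs degree $8$. We measure how the isometry fails. The failure is described by one operator, which scheme theory shows to have at most two eigenvalues, and by one number $\varepsilon$, the error of the eighth moment. Proposition 8(b) with $e=3$ gives
$$\sum_{y\in X_i}f(y)=0\qquad(f\in\mathrm{Harm}_k(U),\ 1\le k\le5).\tag{6}$$

Let $H=\mathrm{Harm}_4(\mathbb R^m)$ with $\langle\,,\rangle_S$, and let $\Gamma$ be the self-adjoint operator on $H$ with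
$$\langle\Gamma f,g\rangle_S=\langle f,g\rangle_X\qquad(f,g\in H).$$
Let $Z_y\in H$ (for $y\in X$) be the element equal to $Z_4(\xi_y\cdot\,)$ on $S$, in the notation of (H3). Then $\langle g,Z_y\rangle_S=g(\xi_y)$, so $\Gamma f=|X|^{-1}\sum_yf(\xi_y)Z_y$.

**Step 1.** The purpose is to show that the eigenvalues of $\Gamma$ lie in $\{0,\lambda\}$ for one number $\lambda$. The matrix $K=(Z_4(\xi_w\cdot\xi_y))_{w,y}$ lies in the span of the $A_i$, i.e. of the $E_i$. Its columns are the $Z_y|_X$ and lie in $E_4V$. So $K=E_4K=\kappa E_4$ for a scalar $\kappa$, and $K^2=\kappa K$. Put $\lambda=\kappa/|X|$. The value of $\Gamma Z_w$ at $\xi_v$ is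
$$|X|^{-1}\sum_yZ_w(\xi_y)Z_y(\xi_v)=|X|^{-1}(K^2)_{v,w}=\lambda K_{v,w}=\lambda Z_w(\xi_v).$$
So $\Gamma Z_w$ and $\lambda Z_w$ agree on $\tilde X$. Both lie in $\operatorname{span}\{Z_y\}$, and an element of this span that vanishes on $\tilde X$ is orthogonal to all $Z_y$, hence is $0$. Thus $\Gamma Z_w=\lambda Z_w$ for all $w$. Since $\operatorname{im}\Gamma\subset\operatorname{span}\{Z_y\}$, we get $\Gamma^2=\lambda\Gamma$.

**Step 2.** The purpose is to compute $\lambda$ in terms of the eighth moment. Let $\mu_0=|X|^{-1}\sum_ik_i\delta_{z_i}$, the distribution of $z$ on $X$. By the design property $\mu_0$ and $\sigma$ have the same moments up to degree $7$. Put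
$$\varepsilon=\int z^8d\mu_0-\int z^8d\sigma .$$
The element $Z_x$ is orthogonal to all elements of $H$ vanishing at $\xi_x$. The summands of (3) with $r\ge1$ vanish at $\xi_x$, where $u=0$. So $Z_x$ is on $S$ a multiple of $G^{(0)}_4(z)$, and it is nonzero since $Z_x(\xi_x)=\dim H>0$. As $(G_4^{(0)})^2=z^8+(\text{degree}\le7)$,
$$\lambda=\frac{\langle Z_x,Z_x\rangle_X}{\langle Z_x,Z_x\rangle_S}=\frac{\int(G^{(0)}_4)^2d\mu_0}{\int(G^{(0)}_4)^2d\sigma}=1+\frac{\varepsilon}{n_0},\qquad n_0=\int(G_4^{(0)})^2d\sigma>0.$$

**Step 3.** The purpose is to find another eigenvector, whose eigenvalue moves with $\varepsilon$ in the opposite direction. For $0\ne v\in U$ let $g_v\in H$ be the element equal to $G_3^{(1)}(z)(v\cdot u)$ on $S$; it exists by (3). We claim that $\Gamma g_v=\lambda_1g_v$ with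
$$\lambda_1=\frac{\int(G_3^{(1)})^2(1-z^2)d\mu_0}{\int(G_3^{(1)})^2(1-z^2)d\sigma}=1-\frac{\varepsilon}{n_1},\qquad n_1=\int(G_3^{(1)})^2(1-z^2)d\sigma>0.$$
The second equality holds because $(G_3^{(1)})^2(1-z^2)=-z^8+(\text{degree}\le7)$. For the eigenvector property it suffices, by (3), to show $\langle g_v,q\rangle_X=\lambda_1\langle g_v,q\rangle_S$ for $q=G_{4-s}^{(s)}(z)h$ with $h\in\mathrm{Harm}_s(U)$, $0\le s\le4$. We have
$$\langle g_v,q\rangle_X=|X|^{-1}\sum_iG_3^{(1)}(z_i)G_{4-s}^{(s)}(z_i)\sum_{y\in X_i}(v\cdot u(y))\overline{h(y)} .$$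
The form $(v\cdot u)\bar h$ has degree $s+1\le5$, so it is a sum of terms $|u|^{2j}F_{s+1-2j}$ with $F_l\in\mathrm{Harm}_l(U)$. By (6), only the constant $F_0$ contributes to the inner sums. It is present only if $s$ is odd, and it is the average of $(v\cdot u)\bar h$ over the unit sphere of $U$.

- If $s$ is even there is no $F_0$. If $s=3$, then $F_0=0$ since harmonics of degrees $1$ and $3$ are orthogonal. So for $s\ne1$ we have $\langle g_v,q\rangle_X=0$, and $\langle g_v,q\rangle_S=0$ by the orthogonality in (3).
- If $s=1$, the inner sum is $k_i(1-z_i^2)F_0$. So $\langle g_v,q\rangle_X=F_0\int(G_3^{(1)})^2(1-z^2)d\mu_0$, and $\langle g_v,q\rangle_S=F_0n_1$ by the disintegration.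

This proves the claim.

**Step 4.** The purpose is to show that $\lambda_1=0$. Since $g_v\ne0$, Step 1 gives $\lambda_1\in\{0,\lambda\}$. Suppose $\lambda_1=\lambda$. Then $\varepsilon(1/n_0+1/n_1)=0$, so $\varepsilon=0$, and $\mu_0$ and $\sigma$ have the same moments up to degree $8$. The $k_i$ and $z_i$ do not depend on the base point, so for every $w\in X$ and $j\le8$ we have $|X|^{-1}\sum_y(\xi_w\cdot\xi_y)^j=\int z^jd\mu_0=\int z^jd\sigma$. Averaging over $w$ and applying Lemma 2, $\tilde X$ is an $8$-design, which contradicts $t(\tilde X)=7$. So $\lambda_1=0$.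

**Step 5.** The purpose is to bound $d$. By Step 4, $\langle g_v,g_v\rangle_X=\lambda_1\langle g_v,g_v\rangle_S=0$, so $G_3^{(1)}(z)(v\cdot u)$ vanishes on $\tilde X$ for every $0\ne v\in U$. If $\xi_y\ne\pm\xi_x$, then $u(y)\ne0$, and $v=u(y)$ gives $G_3^{(1)}(z(y))=0$. So every $z_i\ne\pm1$ is a root of the cubic $G_3^{(1)}$. Hence $d+1\le2+3=5$, and with $d\ge4$ we get $d=4$.

**Step 6.** The purpose is to conclude. The inner products of distinct points of $\tilde X$ are $z_1,\dots,z_4$, and $\tilde X=-\tilde X$. By Proposition 1, $\tilde X$ is a tight $7$-design. This proves Theorem A. Under the hypotheses of the conjecture every irreducible module at every $x$ is dual thin, so the conjecture holds. $\blacksquare$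

**Check on $E_8$.** For $m=8$ the second, fourth, sixth and eighth moments of $\sigma$ are $\frac18,\frac3{80},\frac1{64},\frac1{128}$. The sum of the eighth powers of the inner products from a root is $2+\frac{112}{256}=\frac{39}{16}$, so $\varepsilon=\frac{39}{16\cdot240}-\frac1{128}=\frac3{1280}$. The polynomial $z^3-\frac14z$ is $G_3^{(1)}$, since $\int z(z^3-\frac14z)(1-z^2)d\sigma=\frac3{80}-\frac1{64}-\frac14(\frac18-\frac3{80})=0$; its roots are $0,\pm\frac12$, as they should be. From
$$(z^3-\tfrac14z)^2(1-z^2)=-z^8+\tfrac32z^6-\tfrac9{16}z^4+\tfrac1{16}z^2$$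
one gets $n_1=-\frac1{128}+\frac3{128}-\frac{27}{1280}+\frac1{128}=\frac3{1280}=\varepsilon$, so indeed $\lambda_1=0$. Similarly $G_4^{(0)}=z^4-\frac12z^2+\frac1{40}$, which is orthogonal to $1$ and $z^2$, has $n_0=\int z^4G_4^{(0)}d\sigma=\frac1{128}-\frac1{128}+\frac3{3200}=\frac3{3200}$, so $\lambda=1+\frac52=\frac72$.

## 10. Tight $7$-designs are dual thin schemes

Let $m\ge3$, $N=\binom{m+2}3$, and $C=Z_1+Z_3$ with $Z_k$ as in (H3). By (H1), cubic forms decompose as $\mathrm{Harm}_3\oplus|\xi|^2\mathrm{Harm}_1$, so $C$ is an odd cubic with $C(1)=\dim\mathrm{Harm}_1(\mathbb R^m)+\dim\mathrm{Harm}_3(\mathbb R^m)=N$. By (H3), $\int C^2d\sigma=Z_1(1)+Z_3(1)=N$. Let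
$$F(s)=(1+s)C(s)^2,$$
a polynomial of degree $7$, nonnegative on $[-1,1]$, with $F(1)=2N^2$. As $sC^2$ is odd, $\int F\,d\sigma=N$.

**The lower bound.** Let $\Omega$ be any spherical $7$-design in $S^{m-1}$ and $x\in\Omega$. Then
$$|\Omega|\,N=\sum_{y\in\Omega}F(x\cdot y)\ge F(1)=2N^2,\tag{7}$$
so $|\Omega|\ge2N$, as was quoted in Section 1.

Now let $\Omega$ be a tight $7$-design, $|\Omega|=2N$.

**Step 1.** The purpose is to find the inner products. Equality holds in (7) for every $x\in\Omega$, so $F(x\cdot y)=0$ for $y\ne x$: all inner products of distinct points are $-1$ or roots of $C$. Further,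
$$0=|\Omega|\int sC^2d\sigma=\sum_{y\in\Omega}(x\cdot y)C(x\cdot y)^2 .$$
The term $y=x$ is $N^2$, the terms with $C(x\cdot y)=0$ vanish, and the only other possible term is $y=-x$, which is $-N^2$. So $-x\in\Omega$, and $\Omega=-\Omega$. At most $5$ inner products occur, counting $1$.

**Step 2.** The purpose is to produce the scheme. Let $A_0=I,A_1,\dots,A_d$ be the $0/1$ matrices of the occurring inner products, $d+1\le5$. For $k\le3$ let $E_k=|\Omega|^{-1}(Z_k(x\cdot y))_{x,y}$. For $i,j\le3$ the sums in $E_iE_j$ are of polynomials of degree $i+j\le6$, so the design property and (H3) give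
$$(E_iE_j)_{x,y}=|\Omega|^{-1}\int_SZ_i(x\cdot\eta)Z_j(\eta\cdot y)\,d\eta=\delta_{ij}(E_i)_{x,y}.$$
Also $\operatorname{rank}E_k=\operatorname{tr}E_k=Z_k(1)=\dim\mathrm{Harm}_k(\mathbb R^m)$. Put $E_4=I-E_0-E_1-E_2-E_3$, an idempotent orthogonal to the others. By (H1), $\dim\mathrm{Harm}_0+\dim\mathrm{Harm}_2=\binom{m+1}2$ and $\dim\mathrm{Harm}_1+\dim\mathrm{Harm}_3=N$. So
$$\operatorname{rank}E_4=2N-N-\tbinom{m+1}2=\tbinom{m+2}3-\tbinom{m+1}2=\tbinom{m+1}3>0 .$$
The five matrices $E_0,\dots,E_4$ are nonzero mutually orthogonal idempotents, hence independent, and they lie in $\operatorname{span}\{A_i\}$, of dimension $d+1\le5$. So $d=4$ and $\operatorname{span}\{A_i\}=\operatorname{span}\{E_i\}$ is closed under multiplication. We have a symmetric association scheme with primitive idempotents $E_0=|\Omega|^{-1}J,E_1,\dots,E_4$.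

**Step 3.** The purpose is to check the $Q$-polynomial property, the embedding and the strength. We have $Z_1(s)=ms$, so $E_1=|\Omega|^{-1}m(x\cdot y)_{x,y}$, and for $k\le3$, $E_k$ is entrywise a polynomial of degree exactly $k$ in $E_1$. As $E_1$ takes $5$ distinct values, one on each relation, $E_4$ is entrywise a polynomial of degree at most $4$ in $E_1$. The degree is exactly $4$ because $E_4\notin\operatorname{span}(E_0,\dots,E_3)=\operatorname{span}(E_1^{\circ0},\dots,E_1^{\circ3})$. So the scheme is $Q$-polynomial. Since $\operatorname{rank}E_1=m$ and $|\Omega|m^{-1}E_1=(x\cdot y)_{x,y}$, its spherical embedding is $\Omega$. If the strength were at least $8$, it would be at least $9$ because $\Omega=-\Omega$, and Lemma 4 with $k=5$ would give $5\le d=4$. So the strength is $7$.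

**Step 4.** The purpose is to exhibit enough modules with $\dim E_iW\le1$. Fix any $x\in\Omega$ and use the notation of Section 4 with $X=\Omega$, $V=\mathbb C^\Omega$. By Lemma 4 with $t=7$, $E_kV=\mathrm{Harm}_k(\mathbb R^m)|_\Omega$ for $k\le4$, and the restriction is injective for $k\le3$. Of the five values of $z$, two are $\pm1$, so exactly three lie in $(-1,1)$.

- Let $\hat x$ be the indicator function of $x$. Then $W_0=M^*1=\operatorname{span}\{A_i\hat x\}=\operatorname{span}\{E_i\hat x\}$, since $A_i\hat x$ is the indicator of $X_i$. It is invariant under $M^*$ and all $E_i$, so it is a module, and $\dim E_iW_0\le1$.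
- For $0\ne v\in U$ let $\ell=v\cdot u$. It vanishes at $\pm x$, so $\dim M^*\ell\le3$. By (3) and the injectivity, $M^*\ell$ contains the nonzero vectors $\ell\in E_1V$, $G_1^{(1)}(z)\ell\in E_2V$ and $G_2^{(1)}(z)\ell\in E_3V$. They are independent, so they span $M^*\ell$, which is therefore invariant under all $E_i$. It is a module with $\dim E_i(M^*\ell)\le1$.
- Let $0\ne h\in\mathrm{Harm}_2(U)$. It vanishes at $\pm x$, and on the other points $z$ takes three values, so $M^*h=\operatorname{span}\{h,zh,z^2h\}$. By (3) this is spanned by $h\in E_2V$, $zh=G_1^{(2)}(z)h\in E_3V$ and $G_2^{(2)}(z)h\in E_4V$; the last one may be $0$ on $\Omega$. Again it is a module with $\dim E_i(M^*h)\le1$.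

Let $V''$ be the sum of all these modules. By the fact recalled in Section 2, every irreducible submodule of $V''$ is dual thin.

**Step 5.** The purpose is to control what is left. By (3) for $k\le2$, $V''\supset E_0V+E_1V+E_2V$. Indeed $E_0V$ is spanned by $1$, $E_1V$ by $z$ and the functions $\ell$, and $E_2V$ by $G_2^{(0)}(z)$, the $z\ell=G_1^{(1)}(z)\ell$ and the $h$; the polynomials in $z$ lie in $W_0$. So $V'=(V'')^\perp$ is a module with $E_iV'=0$ for $i\le2$, i.e. $V'=E_3V'\oplus E_4V'$.

On $\Omega=-\Omega$, functions in $E_3V$ are odd and functions in $E_4V$ are even, being restrictions of forms of degrees $3$ and $4$, and $z$ is odd. For $f\in E_3V'$ the function $zf\in V'$ is even, so its $E_3$-component, which is odd, is $0$. Thus $zE_3V'\subset E_4V'$, and in the same way $zE_4V'\subset E_3V'$.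

Let $W\subset V'$ be irreducible. If $E_3W=0$, then $W\subset E_4V'$ and $zW\subset E_3V'\cap W=E_3W=0$. So every line in $W$ is invariant under $z$ and all $E_i$, and $\dim W=1$. If $E_3W\ne0$, then the self-adjoint operator $z^2$ preserves $E_3W$; let $v\in E_3W$ be an eigenvector of it. Then $\operatorname{span}\{v,zv\}$, with $v\in E_3V$ and $zv\in E_4V$, is invariant under $z$ and all $E_i$. So it equals $W$, and $W$ is dual thin.

**Step 6.** The purpose is to pass from submodules to all modules. Every irreducible $T(x)$-module is isomorphic to a submodule of $V=V''\oplus V'$, and hence, by a nonzero projection, to an irreducible submodule of $V''$ or of $V'$. So it is dual thin. As $x\in\Omega$ was arbitrary, the scheme is dual thin. This proves Theorem B. $\blacksquare$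

*Proof of Corollary C.* Let the scheme be dual thin and $Q$-polynomial with $m\ge3$. If $t(\tilde X)\ge6$, then $t(\tilde X)=7$ by parts 1 and 2 of Theorem A. If $t(\tilde X)=7$, then part 3 says that $\tilde X$ is a tight $7$-design and $d=4$. If $\tilde X$ is a tight $7$-design, then its strength is exactly $7$ by Theorem B, and so at least $6$. $\blacksquare$
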